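# Equal error variances and the directed graph behind a covariance matrix

## 1. Simple directed graphs and their homoscedastic models

Throughout, $V=\{1,\dots,p\}$.

**Definition (simple directed graph).** A simple directed graph $G=(V,D)$, or $(V,D_G)$, has no self-loops and no pair of opposite edges $i\to j$, $j\to i$. Directed cycles are allowed. It is complete if every two distinct nodes are joined by an edge. We write $\mathrm{ch}_G(i)=\{j:i\to j\in D\}$ for the children of $i$, and the out-degree sequence is the node-indexed vector $(|\mathrm{ch}_G(1)|,\dots,|\mathrm{ch}_G(p)|)$. From now on "simple graph" means simple directed graph on $V$.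

*Example.* The triangle $1\to2\to3\to1$ on $V=\{1,2,3\}$ is simple and complete, with out-degree sequence $(1,1,1)$. The reversed triangle $1\to3\to2\to1$ is a different simple graph with the same out-degree sequence. On $V=\{1,2,3,4\}$, with node $4$ isolated, both triangles become non-complete graphs with out-degree sequence $(1,1,1,0)$.

**Definition (parameters).** $\mathbb R^D$ is the set of real $p\times p$ matrices $\Lambda=(\lambda_{ij})$ with $\lambda_{ij}=0$ whenever $i\to j\notin D$, and
$$\Theta_G=\{(\Lambda,\sigma^2):\Lambda\in\mathbb R^D,\ I-\Lambda\text{ invertible},\ \sigma^2>0\}.$$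
This is an open subset of $\mathbb R^{|D|+1}$, and "null" always refers to Lebesgue measure there.

*Example.* For the triangle $1\to2\to3\to1$ with weights $a=\lambda_{12}$, $b=\lambda_{23}$, $c=\lambda_{31}$ we have $\det(I-\Lambda)=1-abc$, so $\Theta_G$ is given by $abc\ne1$, $\sigma^2>0$. For an acyclic graph the determinant is $1$ and the invertibility condition is empty.

**Definition (homoscedastic model).** The homoscedastic linear structural equation model for $G$ is $X=\Lambda^TX+\varepsilon$ with $\mathrm{Cov}(\varepsilon)=\sigma^2I$. Equivalently, $X_j=\sum_{i\to j\in D}\lambda_{ij}X_i+\varepsilon_j$, and all errors have the same variance. The covariance matrix of $X$ is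
$$\Sigma(\Lambda,\sigma^2)=\sigma^2(I-\Lambda)^{-T}(I-\Lambda)^{-1},$$
and $M_G$ is the set of all these matrices as $(\Lambda,\sigma^2)$ ranges over $\Theta_G$.

*Example.* For $p=2$ and $G:1\to2$, we have $X_1=\varepsilon_1$, $X_2=\lambda X_1+\varepsilon_2$ and
$$\Sigma=\sigma^2\begin{pmatrix}1&\lambda\\ \lambda&1+\lambda^2\end{pmatrix}.$$
Here $\det\Sigma=\sigma^4=\Sigma_{11}^2$. Conversely, a positive definite $\Sigma$ with $\det\Sigma=\Sigma_{11}^2$ comes from $\sigma^2=\Sigma_{11}$, $\lambda=\Sigma_{12}/\Sigma_{11}$. So $M_G=\{\Sigma\text{ positive definite}:\det\Sigma=\Sigma_{11}^2\}$.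

If $D_G\subsetneq D_H$ then trivially $M_G\subseteq M_H$. To exclude this degenerate situation one considers families in which all graphs have the same number of edges.

**Definition (generic identifiability of the graph).** Let $\mathcal G$ be a family of distinct simple graphs on $V$, all with the same number of edges. The graph parameter $G$ of $\{M_G\}_{G\in\mathcal G}$ is generically identifiable if for all $G\ne H$ in $\mathcal G$ the set of parameters in $\Theta_G$ whose covariance matrix lies in $M_H$ is null in $\Theta_G$.

*Example.* Let $p=2$, $G:1\to2$ and $H:2\to1$. By symmetry $M_H$ is given by $\det\Sigma=\Sigma_{22}^2$. If $\Sigma\in M_G\cap M_H$, then $\Sigma_{11}=\Sigma_{22}$ (both are positive), so $\det\Sigma=\Sigma_{11}\Sigma_{22}$ and $\Sigma_{12}=0$. The bad set in $\Theta_G=\mathbb R\times(0,\infty)$ is the half-line $\lambda=0$, which is null, and the same holds with the roles exchanged. So the graph is generically identifiable in $\{G,H\}$, although $M_G$ and $M_H$ do meet.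

## 2. The conjecture of equal edge numbers, and the theorems

The problem comes from Mathias Drton, Benjamin Hollering, and Jun Wu, "Identifiability of Homoscedastic Linear Structural Equation Models using Algebraic Matroids", arXiv:2308.01821 (2023). In plain words: if all errors have the same variance, does a generic covariance matrix tell us which graph produced it, among graphs with the same number of edges, even when directed cycles are allowed?

**Conjecture.** Let $\mathcal G$ be a family of distinct non-complete simple graphs on $V$, all with the same number of edges. Then the graph parameter $G$ of $\{M_G\}_{G\in\mathcal G}$ is generically identifiable.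

Two results are known for such equal-edge families: (a) the graph is generically identifiable if every graph in $\mathcal G$ is acyclic; (b) it is generically identifiable if all graphs in $\mathcal G$ are non-complete with pairwise distinct out-degree sequences. We use neither. We shall prove that the Conjecture is **true**, and the proof does not use non-completeness.

**Theorem 1.** Let $G\ne H$ be simple graphs with $|D_H|\le|D_G|$. Then $\{(\Lambda,\sigma^2)\in\Theta_G:\Sigma(\Lambda,\sigma^2)\in M_H\}$ is Lebesgue-null in $\Theta_G$.

For graphs with equally many edges we may apply Theorem 1 to $(G,H)$ and to $(H,G)$. So Theorem 1 proves the Conjecture, for complete graphs as well. The same method gives three more statements.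

**Theorem 2.** For every simple graph $G$ the parametrization $(\Lambda,\sigma^2)\mapsto\Sigma$ is generically injective: outside a null subset of $\Theta_G$, no other point of $\Theta_G$ gives the same $\Sigma$.

**Corollary.** For Lebesgue-almost all $(\Lambda,\sigma^2)\in\Theta_G$, among all simple graphs $H$ on $V$ with $\Sigma\in M_H$, the graph $G$ is the unique one with the fewest edges, and $(\Lambda,\sigma^2)$ is the unique parameter of $G$ giving $\Sigma$.

**Theorem 3.** Let $G$ be any simple graph and $H$ an acyclic one. Then $\{\theta\in\Theta_G:\Sigma(\theta)\in M_H\}$ is null unless $D_G\subseteq D_H$, in which case it is all of $\Theta_G$.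

For $p=1$ there is one graph, $\Sigma=\sigma^2$, and everything is trivial. From now on $p\ge2$.

## 3. Two opposite triangles by hand

It is easier to work with the inverse covariance matrix
$$K=\Sigma^{-1}=s(I-\Lambda)(I-\Lambda)^T,\qquad s=1/\sigma^2, \tag{1}$$
which is polynomial in the parameters. If $b_1,\dots,b_p$ are the rows of $B=I-\Lambda$, then $K_{ij}=s\,b_i\cdot b_j$. The map $\Sigma\mapsto K$ is a bijection of the positive definite matrices, and $\sigma^2\mapsto s$ is a diffeomorphism of $(0,\infty)$, so it preserves null sets. Nothing changes if we use $(\Lambda,s)$ and $K$.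

Take $p=4$, let $G$ be $1\to2\to3\to1$ with weights $a,b,c$, and let $H$ be $1\to3\to2\to1$ with $\lambda_{13}=\alpha$, $\lambda_{32}=\beta$, $\lambda_{21}=\gamma$. Node $4$ is isolated in both. Neither (a) nor (b) covers this pair, since the graphs are cyclic and have equal out-degree sequences. The upper left $3\times3$ blocks of the matrices $K$ are
$$s\begin{pmatrix}1+a^2&-a&-c\\-a&1+b^2&-b\\-c&-b&1+c^2\end{pmatrix},\qquad t\begin{pmatrix}1+\alpha^2&-\gamma&-\alpha\\-\gamma&1+\gamma^2&-\beta\\-\alpha&-\beta&1+\beta^2\end{pmatrix},$$
and $K_{44}$ equals $s$ and $t$ respectively. If the matrices agree, then $s=t$, so $\gamma=a$, $\alpha=c$, $\beta=b$, and the diagonals give $a^2=c^2$, $b^2=a^2$, $c^2=b^2$. Conversely, if $a^2=b^2=c^2$, these choices work (and $1-\alpha\beta\gamma=1-abc\neq0$). The bad set is exactly $\{a^2=b^2=c^2\}$, which is null.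

Without node $4$, put $r=s/t>0$. Now $\gamma=ra$, $\alpha=rc$, $\beta=rb$, and with $A=a^2$, $B=b^2$, $C=c^2$ the diagonals give
$$A-rC=q,\qquad B-rA=q,\qquad C-rB=q,\qquad q=\frac{1-r}{r}.$$
If $r=1$, then $A=B=C$. If $r\ne1$, substituting cyclically gives $A(1-r^3)=q(1+r+r^2)$, so $A=q/(1-r)=1/r$, and likewise $B=C=1/r$. Again $a^2=b^2=c^2$.

In both cases the off-diagonal entries of $K$ cannot tell the two orientations apart, and the diagonal entries do.

## 4. The varieties $Y_G$

We pass to complex parameters, where images of polynomial maps are well behaved. For a simple graph $G$ let $P_G=\mathbb C^{D_G}\times\mathbb C$, $d_G=|D_G|+1=\dim P_G$, and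
$$\varphi_G:P_G\to\mathrm{Sym}_p(\mathbb C),\qquad \varphi_G(\Lambda,s)=s(I-\Lambda)(I-\Lambda)^T.$$
Put $o=(0,1)\in P_G$, so $\varphi_G(o)=I$. Let $Y_G$ be the Zariski closure of $\varphi_G(P_G)$, that is, the common zero set of all polynomials vanishing on $\varphi_G(P_G)$.

*Example.* For $1\to2$ we have $K_{11}=s(1+\lambda^2)$, $K_{12}=-s\lambda$, $K_{22}=s$, so $K_{22}(K_{11}-K_{22})=K_{12}^2$ on the image. This quadratic form has rank $3$, hence is irreducible, and Lemma 4 below gives $\dim Y_G=2$. So $Y_G$ is exactly this quadric cone. The image is smaller than $Y_G$: for $K_{22}\ne0$ we recover $s=K_{22}$, $\lambda=-K_{12}/K_{22}$, but the points with $K_{22}=K_{12}=0$, $K_{11}\neq0$ are in $Y_G$ and not in the image.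

We recall the textbook facts we need.

- **F1.** The zero set in $\mathbb R^d$ of a nonzero polynomial is null. For complex coefficients, apply this to a nonzero real or imaginary part. In particular, the real points of a proper algebraic subset of $\mathbb C^d$ form a null set.
- **F2.** A nonempty Zariski open subset of $\mathbb C^d$ is dense in the Euclidean topology, because a polynomial vanishing on a ball is zero.
- **F3.** The Zariski closure of the image of a polynomial map $\varphi:\mathbb C^d\to\mathbb C^N$ is irreducible, and its dimension is the generic (that is, the maximal) rank of $d\varphi$.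
- **F4.** If $Y\subseteq Y'$ are closed, $Y'$ is irreducible and $\dim Y=\dim Y'$, then $Y=Y'$.
- **F5 (Chevalley).** The image of a polynomial map $\mathbb C^d\to\mathbb C^N$ contains a nonempty Zariski open subset of its Zariski closure.
- **F6.** For a closed set $Y$ and $K\in Y$ let $T_KY$ be the space of all $X$ with $df(K)X=0$ for every polynomial $f$ vanishing on $Y$. If $Y$ is irreducible, then $\dim T_KY\ge\dim Y$. The points with equality are called regular and form a nonempty Zariski open set $Y_{\rm reg}$. If $\varphi$ is a polynomial map with image in $Y$, then $\operatorname{im}d\varphi(\theta)\subseteq T_{\varphi(\theta)}Y$; to see this, differentiate $f\circ\varphi\equiv0$.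
- **F7.** For a dominant morphism between irreducible complex varieties of equal dimension there are $e\ge1$ and a nonempty Zariski open subset of the target over which every fiber has exactly $e$ points.

*Example for F6.* The map $u\mapsto(u^2-1,\,u(u^2-1))$ has image the curve $y^2=x^2(x+1)$. Both $u=1$ and $u=-1$ go to the origin, with velocities $(2,2)$ and $(-2,2)$. So the tangent space at the origin is two-dimensional, and the origin is a singular point where two branches cross. Keep this picture in mind.

**Norms.** On $\mathrm{Sym}_p(\mathbb C)$ use $\|X\|=\sum_{i,j}|X_{ij}|$, and on $P_G$ the sum of the absolute values of the coordinates. On $\mathbb C^p$, $x\cdot y=\sum_kx_ky_k$ is bilinear and $|x|$ is the Hermitian norm. These differ: for $x=(1,\sqrt{-1})$ we have $x\cdot x=0$ and $|x|^2=2$.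

**Lemma 4.** $d\varphi_G(o)(L,r)=rI-L-L^T$ is injective. Hence $Y_G$ is irreducible of dimension $d_G$. Moreover there are a compact ball $V\subset P_G$ around $o$ and $\kappa>0$ such that for all $\theta,\theta'\in V$ and all $v$
$$\|d\varphi_G(\theta)v\|\ge\kappa\|v\|,\qquad \|\varphi_G(\theta)-\varphi_G(\theta')\|\ge\kappa\|\theta-\theta'\|. \tag{2}$$

*Proof.* Expanding $(1+r)(I-L)(I-L)^T$ to first order gives the formula. Since $G$ has no loops and no opposite edges, $rI-L-L^T$ has diagonal entries $r$ and has entry $-\ell_{ij}$ at position $(i,j)$ for each edge $i\to j$. If it vanishes, then $r=0$ and $L=0$. So the rank of $d\varphi_G$ at $o$ is $d_G$, the largest possible value, and F3 gives the second claim.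

Write $T_\theta=d\varphi_G(\theta)$ and $T=T_o$. By injectivity there is $\kappa>0$ with $\|Tv\|\ge2\kappa\|v\|$ for all $v$. By continuity there is a compact ball $V$ around $o$ on which $\|T_\theta-T\|_{op}\le\kappa$. This gives the first inequality. For $\theta,\theta'\in V$ the segment between them lies in $V$, and
$$\varphi_G(\theta)-\varphi_G(\theta')-T(\theta-\theta')=\int_0^1\big(T_{\theta'+\tau(\theta-\theta')}-T\big)(\theta-\theta')\,d\tau$$
has norm at most $\kappa\|\theta-\theta'\|$, which gives the second. $\square$

**Lemma 5.** Let $Z=\{\theta\in\Theta_G:\Sigma(\theta)\in M_H\}$. If $Z$ is not null, then $Y_G\subseteq Y_H$. If in addition $|D_H|\le|D_G|$, then $Y_G=Y_H$ and $|D_G|=|D_H|$.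

*Proof.* This step turns a statement about measure into an equality of varieties. Let $f$ be a polynomial vanishing on $Y_H$. In the coordinates $(\Lambda,s)$, a point $\theta\in Z$ has $\varphi_G(\theta)=\Sigma(\theta)^{-1}\in\varphi_H(P_H)$, so $f\circ\varphi_G$ vanishes on $Z$. As $Z$ is a non-null subset of $\mathbb R^{d_G}$, F1 gives $f\circ\varphi_G\equiv0$, so $f$ vanishes on $Y_G$. Thus $Y_G\subseteq Y_H$ and $d_G\le d_H$. If $|D_H|\le|D_G|$, then $d_H\le d_G$, the dimensions agree, and F4 gives $Y_G=Y_H$. $\square$

So for Theorem 1 we must show that $Y_G=Y_H$ forces $G=H$.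

## 5. One-edge perturbations of the identity

A natural first attempt is to compare $Y_G$ and $Y_H$ near the common point $I$. To first order there is too little to see: by Lemma 4, $\operatorname{im}d\varphi_G(o)$ consists of the symmetric matrices with constant diagonal and with off-diagonal entries supported on the adjacent pairs of $G$. It depends only on which pairs are adjacent, not on the directions. The two triangles of Section 3 have the same image.

To second order the direction appears on the diagonal. For an edge $a\to b\in D_G$ and $\varepsilon>0$ put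
$$K_\varepsilon=\varphi_G(\varepsilon E_{ab},1)=(I-\varepsilon E_{ab})(I-\varepsilon E_{ba})=I-\varepsilon(E_{ab}+E_{ba})+\varepsilon^2E_{aa}. \tag{3}$$
The tail $a$ has diagonal entry $1+\varepsilon^2$, and the head $b$ has diagonal entry $1$.

**Lemma 6.** Let $H$ be simple, $a\to b\in D_G$, and let $V\subset P_H$ be a ball as in Lemma 4, for $H$. If $K_\varepsilon\in\varphi_H(V)$ for all sufficiently small $\varepsilon>0$, then $a\to b\in D_H$.

*Proof.* **Step 1: size of the parameters.** We first show that the parameters are $O(\varepsilon)$-close to $o$. Let $K_\varepsilon=\varphi_H(M,t)$ with $(M,t)\in V$ depending on $\varepsilon$, $M=(\mu_{ij})$. By (2) for $H$,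
$$\|(M,t)-o\|\le\kappa^{-1}\|K_\varepsilon-I\|=\kappa^{-1}(2\varepsilon+\varepsilon^2)=O(\varepsilon).$$
So $\mu_{ij}=O(\varepsilon)$ and $t=1+O(\varepsilon)$. Writing $K=K_\varepsilon$ and expanding $t(I-M)(I-M)^T$,
$$K_{ij}=t\Big(-\mu_{ij}-\mu_{ji}+\sum_k\mu_{ik}\mu_{jk}\Big)\ (i\ne j),\qquad K_{ii}=t\Big(1+\sum_k\mu_{ik}^2\Big). \tag{4}$$

**Step 2: $a$ and $b$ are adjacent in $H$.** This uses first order only. If they were non-adjacent, then $\mu_{ab}=\mu_{ba}=0$, and (4) gives $-\varepsilon=K_{ab}=O(\varepsilon^2)$, impossible for small $\varepsilon$.

**Step 3: $b\to a\notin D_H$.** This uses the diagonal. Suppose $b\to a\in D_H$. For $i\to j\in D_H$ we have $\mu_{ji}=0$, so (4), together with $K_{ij}=O(\varepsilon)$ and $t=1+O(\varepsilon)$, gives $\mu_{ij}=-K_{ij}+O(\varepsilon^2)$. Hence $\mu_{ba}=\varepsilon+O(\varepsilon^2)$, and all other entries of $M$ are $O(\varepsilon^2)$. Since $a\to b\notin D_H$, all of row $a$ is $O(\varepsilon^2)$, so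
$$1+\varepsilon^2=K_{aa}=t\big(1+O(\varepsilon^4)\big),\qquad\text{i.e. } t=1+\varepsilon^2+O(\varepsilon^4).$$
In row $b$ the only entry that is not $O(\varepsilon^2)$ is $\mu_{ba}$, so
$$1=K_{bb}=t\big(1+\varepsilon^2+O(\varepsilon^3)\big),\qquad\text{i.e. } t=1-\varepsilon^2+O(\varepsilon^3).$$
Together $2\varepsilon^2=O(\varepsilon^3)$, a contradiction for small $\varepsilon$.

By Steps 2 and 3, $a\to b\in D_H$. $\square$

If we could always apply Lemma 6, then $Y_G=Y_H$ would give $D_G\subseteq D_H$ at once. But the lemma assumes that $K_\varepsilon$ has an $\varphi_H$-preimage close to $o$. From $K_\varepsilon\in Y_H$ we know neither that $K_\varepsilon$ has a preimage at all, since the image need not be closed (Section 4), nor that preimages of matrices close to $I$ are close to $o$.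

## 6. A second preimage of the identity on seven nodes

The second worry is real: $I$ itself can have a preimage far from $o$. Let $p=7$, compute node labels modulo $7$, and let $G$ have the edges
$$i\to i+1,\qquad i\to i+2,\qquad i\to i+4 .$$
The residues $1,2,4$ and their negatives $6,5,3$ are the six nonzero residues, each once, so $G$ is simple and complete. Put all weights equal to $1$, i.e. let $M$ be the $0/1$ adjacency matrix. Row $i$ of $B=I-M$ is the shift by $i$ of
$$(a_0,\dots,a_6)=(1,-1,-1,0,-1,0,0).$$
Each row has $b_i\cdot b_i=4$. The product of rows $i$ and $i+k$ is $\sum_ma_ma_{m+k}$, the same for $k$ and $-k$. For the shifts $1,2,3$ the nonzero terms are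
$$a_0a_1+a_1a_2=-1+1=0,\qquad a_0a_2+a_2a_4=-1+1=0,\qquad a_1a_4+a_4a_0=1-1=0.$$
So $BB^T=4I$, and
$$\varphi_G(M,\tfrac14)=I=\varphi_G(o).$$
Both are real parameters in $\Theta_G$: $\Sigma=I$ comes from $\Lambda=0$, $\sigma^2=1$ and also from $\Lambda=M$, $\sigma^2=4$. So closeness of $K$ to $I$ does not force closeness of the parameters to $o$, and the local comparison stops here.

The example also shows a way out. Move row $1$ of $B$ in the direction $e_2$ (allowed, since $1\to2$). The derivative of $\tfrac14BB^T$ has $(1,1)$ entry $2\cdot\frac14\,e_2\cdot b_1=-\frac12$, and its other diagonal entries are $0$. So $T_IY_G$ contains a matrix with non-constant diagonal, in addition to the $d_G$-dimensional space $\operatorname{im}d\varphi_G(o)$, all of whose elements have constant diagonal. Thus $\dim T_IY_G>\dim Y_G$, and $I$ is a singular point of $Y_G$, as at the crossing of the nodal curve.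

This suggests the remedy. At a *regular* point $K=\varphi_G(\theta)$ with $\theta$ near $o$, there is only one tangent space of dimension $d_G$. It is $\operatorname{im}d\varphi_G(\theta)$, so all its elements have nearly constant diagonal. Any preimage $\eta$ of $K$, under any $\varphi_H$ with $Y_H=Y_G$, must have its tangent directions inside this space. But moving one row of $B$ changes only one diagonal entry of $K$. So each row must be almost unable to change its own diagonal entry, and that will force $\eta$ to be near $o$.

## 7. Nearly constant diagonals force parameters near $o$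

**Proposition 7.** Let $G,H$ be simple graphs ($G=H$ allowed) with $Y_G=Y_H=:Y$. There is a nonempty Zariski open $O\subseteq P_G$ such that:

1. for $\theta\in O$, $\varphi_G(\theta)$ is a regular point of $Y$ and lies in $\varphi_H(P_H)$;
2. if $\theta_n\in O$, $\theta_n\to o$, and $\eta_n\in P_H$ satisfy $\varphi_H(\eta_n)=\varphi_G(\theta_n)$, then $\eta_n\to o$ in $P_H$.

*Proof.* **Step 1: choice of $O$.** This step secures existence of preimages and regularity. By F5, $\varphi_H(P_H)$ contains a nonempty Zariski open subset $W$ of $Y$. As $Y$ is irreducible, $W\cap Y_{\rm reg}$ is a nonempty open subset of $Y$. Let $O=\varphi_G^{-1}(W\cap Y_{\rm reg})$. It is Zariski open, and nonempty because $\varphi_G(P_G)$ is Zariski dense in $Y$. Item 1 holds.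

**Step 2: images near $o$ have nearly constant diagonal.** We make the first-order observation of Section 5 quantitative. Write $T_\theta=d\varphi_G(\theta)$, $T=T_o$, and let $\theta$ be near $o$, so that $\|T_\theta v\|\ge\kappa\|v\|$ by (2). Every matrix $Tv$ has constant diagonal. Hence for $X=T_\theta v$ and $i\ne j$,
$$|X_{ii}-X_{jj}|=\big|((T_\theta-T)v)_{ii}-((T_\theta-T)v)_{jj}\big|\le\|(T_\theta-T)v\|\le\|T_\theta-T\|_{op}\|v\|,$$
and $\|v\|\le\kappa^{-1}\|X\|$. So
$$|X_{ii}-X_{jj}|\le\delta(\theta)\|X\|,\qquad\delta(\theta):=\kappa^{-1}\|T_\theta-T\|_{op}\xrightarrow[\theta\to o]{}0. \tag{5}$$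

**Step 3: transfer to $\eta$.** We now show that (5) also governs the tangent directions of $\varphi_H$ at $\eta$, however far $\eta$ is from $o$. Take $\theta_n,\eta_n$ as in item 2, with $n$ large, and drop the index. Write
$$K=\varphi_G(\theta)=\varphi_H(\eta),\qquad\eta=(M,t),\qquad B=I-M\text{ with rows }b_1,\dots,b_p,\qquad K=tBB^T .$$
Here $b_i=e_i+b_i'$ with $b_i'\in\mathbb C^{\mathrm{ch}_H(i)}$. Since $K\to I$, $K$ is invertible, so $t\ne0$. By F6, both $\operatorname{im}d\varphi_G(\theta)$ and $\operatorname{im}d\varphi_H(\eta)$ are contained in $T_KY$. The first has dimension $d_G$, and $d_G=\dim Y=\dim T_KY$ because $K$ is regular. So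
$$\operatorname{im}d\varphi_H(\eta)\subseteq T_KY=\operatorname{im}T_\theta,$$
and (5) applies to every $X\in\operatorname{im}d\varphi_H(\eta)$.

**Step 4: moving one row.** We feed into (5) a direction that affects only one diagonal entry. Fix $i$ and $w\in\mathbb C^{\mathrm{ch}_H(i)}$, and move row $i$ of $B$ in direction $w$. The derivative of $tBB^T$ is
$$X=t(e_iw^TB^T+Bwe_i^T),$$
$$X_{ii}=2t\,w\cdot b_i,\qquad X_{ij}=X_{ji}=t\,w\cdot b_j\ (j\ne i),\qquad\text{all other entries }0 .$$
Since $p\ge2$ there is some $j\ne i$, and $X_{jj}=0$. So (5) gives
$$2|t||w\cdot b_i|\le\delta\Big(2|t||w\cdot b_i|+2|t|\sum_{j\ne i}|w\cdot b_j|\Big).$$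
Divide by $2|t|\ne0$. Once $\delta\le\frac12$, we have $1-\delta\ge\frac12$, hence
$$|w\cdot b_i|\le2\delta\sum_{j\ne i}|w\cdot b_j|. \tag{6}$$

**Step 5: choice of $w$.** We choose $w$ so that the left side of (6) measures the size of $b_i'$. Because the product is bilinear, we take the conjugate, $w=\overline{b_i'}$. Since $i\notin\mathrm{ch}_H(i)$, $w_i=0$, so $w\cdot b_i=w\cdot b_i'=|b_i'|^2$. By Cauchy–Schwarz, $|w\cdot b_j|\le|b_i'||b_j|\le|b_i'|(1+|b_j'|)$. If $b_i'\ne0$, divide (6) by $|b_i'|$; if $b_i'=0$, the result is trivial:
$$|b_i'|\le2\delta\sum_j(1+|b_j'|)\qquad\text{for every }i .$$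

**Step 6: conclusion.** It remains to sum the inequalities and then treat $t$. With $S=\sum_i|b_i'|$, summing over $i$ gives $S\le2\delta p(p+S)$. Once $2\delta p\le\frac12$, this gives $S\le4\delta p^2$. Along the sequence $\delta\to0$, so $S\to0$, i.e. $M_n\to0$. Finally $t_n(b_1\cdot b_1)=(K_n)_{11}\to1$ and $b_1\cdot b_1\to1$, so $t_n\to1$. Thus $\eta_n\to o$. $\square$

Nothing in Steps 3–6 assumes that the $\eta_n$ are bounded. For the seven-node graph with $H=G$, the point $o$ does not belong to $O$, because $I$ is singular on $Y_G$; this is why item 2 speaks of $\theta_n\in O$.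

## 8. Proof of Theorem 1 and of the Conjecture

Suppose $|D_H|\le|D_G|$ and the set in Theorem 1 is not null. By Lemma 5, $Y_G=Y_H$ and $|D_G|=|D_H|$. Let $O$ be as in Proposition 7, and let $V\subset P_H$ be a compact ball as in Lemma 4 for $H$. We show $G=H$.

**Step 1: generic points near $o$ land in $\varphi_H(V)$.** This step turns the sequences of Proposition 7 into a neighborhood. We claim that there is an open neighborhood $U$ of $o$ in $P_G$ with $\varphi_G(U\cap O)\subseteq\varphi_H(V)$. Otherwise there are $\theta_n\in O$, $\theta_n\to o$, with $\varphi_G(\theta_n)\notin\varphi_H(V)$. By item 1 there are $\eta_n\in P_H$ with $\varphi_H(\eta_n)=\varphi_G(\theta_n)$, and by item 2 $\eta_n\to o$. So $\eta_n\in V$ for large $n$, a contradiction.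

**Step 2: all points near $o$ land in $\varphi_H(V)$.** This step removes the genericity, because the points $(\varepsilon E_{ab},1)$ need not lie in $O$. By F2, $O$ is Euclidean dense in $P_G$, so $U\cap O$ is dense in the open set $U$. The set $\varphi_H(V)$ is compact, hence closed, and $\varphi_G$ is continuous. Therefore $\varphi_G(U)\subseteq\varphi_H(V)$.

**Step 3: edges.** Now Lemma 6 applies. For each $a\to b\in D_G$ we have $(\varepsilon E_{ab},1)\in U$ for all small $\varepsilon>0$, so $K_\varepsilon\in\varphi_H(V)$, and Lemma 6 gives $a\to b\in D_H$. Hence $D_G\subseteq D_H$. As $|D_G|=|D_H|$, we get $G=H$, contrary to the hypothesis $G\neq H$. This proves Theorem 1. $\blacksquare$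

If $\mathcal G$ is a family of distinct simple graphs with the same number of edges, complete or not, Theorem 1 applies to every ordered pair $G\ne H$ in $\mathcal G$. So the graph parameter is generically identifiable, and the Conjecture is proved. $\blacksquare$

## 9. Generic injectivity of the parametrization

*Proof of Theorem 2.* **Step 1: reduce to counting a generic fiber.** By Lemma 4, $\varphi_G:P_G\to Y_G$ is dominant between irreducible varieties of equal dimension. By F7 there are $e\ge1$ and a nonempty Zariski open $Y^0\subseteq Y_G$ over which every fiber has exactly $e$ points. It suffices to find one fiber over $Y^0$ with a single point.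

**Step 2: fibers near $o$.** We use Proposition 7 to confine a whole fiber to the region where $\varphi_G$ is injective. Apply the proposition with $H=G$, and let $V$ be the ball of Lemma 4, on which $\varphi_G$ is injective by (2). We claim that there is an open neighborhood $U\subseteq V$ of $o$ such that $\varphi_G^{-1}(\varphi_G(\theta))\subseteq V$ for all $\theta\in U\cap O$. Otherwise there are $\theta_n\in O$, $\theta_n\to o$, and $\eta_n\notin V$ with $\varphi_G(\eta_n)=\varphi_G(\theta_n)$, and item 2 gives $\eta_n\to o$, a contradiction. For $\theta\in U\cap O$, injectivity on $V$ shows that the fiber is $\{\theta\}$.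

**Step 3: $e=1$, and descent to real parameters.** The set $O\cap\varphi_G^{-1}(Y^0)$ is Zariski open and nonempty, because $\varphi_G$ is dominant and $P_G$ is irreducible. By F2 it meets $U$. A point $\theta$ of the intersection has fiber $\{\theta\}$ over a point of $Y^0$, so $e=1$. Hence every parameter in $\Theta_G$, written as $(\Lambda,s)$, outside the proper algebraic subset $\varphi_G^{-1}(Y_G\setminus Y^0)$ is uniquely determined by $K$. The real points of that subset form a null set by F1. $\blacksquare$

The null set can be nonempty: Section 6 gives two parameters with $\Sigma=I$.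

*Proof of the Corollary.* There are finitely many simple graphs on $V$. Discard the null sets of Theorem 1 for all $H\ne G$ with $|D_H|\le|D_G|$, and the null set of Theorem 2. For the remaining parameters, every $H\ne G$ with $\Sigma\in M_H$ has more edges than $G$, and the parameter of $G$ is unique. $\blacksquare$

## 10. Acyclic $H$ with any number of edges

If $|D_H|>|D_G|$, Lemma 5 yields only $Y_G\subseteq Y_H$. The equality $T_KY_H=\operatorname{im}d\varphi_G(\theta)$ used in Proposition 7 is then not available, since the dimensions differ. For acyclic $H$ a triangular factorization inverts $\varphi_H$ directly and replaces the proposition.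

*Proof of Theorem 3.* If $D_G\subseteq D_H$, then $\mathbb R^{D_G}\subseteq\mathbb R^{D_H}$, so $M_G\subseteq M_H$ and the set is all of $\Theta_G$. Conversely, assume the set is not null. By Lemma 5, $Y_G\subseteq Y_H$.

**Step 1: coordinates.** We set up a factorization that recovers the parameters of $H$. Since $H$ is acyclic, relabel the nodes so that $i\to j\in D_H$ implies $j<i$. Let $\Omega\subset\mathrm{Sym}_p(\mathbb C)$ be the Zariski open set of matrices with nonzero leading principal minors. On $\Omega$ there is a unique factorization $K=L\Delta L^T$ with $L$ unit lower triangular and $\Delta$ invertible diagonal, and the entries of $L$ and $\Delta$ are regular functions on $\Omega$ (rational functions whose denominators are leading principal minors). If $K=\varphi_H(M,t)\in\Omega$, then $t\ne0$. As $I-M$ is unit lower triangular and $K=(I-M)(tI)(I-M)^T$, uniqueness gives $L=I-M$ and $\Delta=tI$.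

**Step 2: equations on $Y_H$.** We extend this from the image to its closure. The equations
$$\Delta_{ii}=\Delta_{11}\ \text{for all }i,\qquad L_{ij}=0\ \text{for }i>j,\ i\to j\notin D_H \tag{7}$$
hold on $\varphi_H(P_H)\cap\Omega$. This set is Zariski dense in $Y_H\cap\Omega$, because $\varphi_H(P_H)$ is dense in $Y_H$ and $\Omega$ is open. So (7) holds on $Y_H\cap\Omega$. Therefore every $K\in Y_H\cap\Omega$ satisfies
$$K=\varphi_H\big(I-L(K),\Delta_{11}(K)\big),$$
and this parameter depends continuously on $K$ and equals $o$ at $K=I$.

**Step 3: edges.** We can now use Lemma 6. Let $V\subset P_H$ be as in Lemma 4, and let $a\to b\in D_G$. Then $K_\varepsilon\in Y_G\subseteq Y_H$ and $K_\varepsilon\to I\in\Omega$. For small $\varepsilon$ we have $K_\varepsilon\in\Omega$, and its parameter from Step 2 is close to $o$, so $K_\varepsilon\in\varphi_H(V)$. Lemma 6 gives $a\to b\in D_H$. Hence $D_G\subseteq D_H$. $\blacksquare$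

For $|D_H|>|D_G|$ with $H$ cyclic, these notes do not decide whether generic containment of $M_G$ in $M_H$ forces $D_G\subseteq D_H$. This lies outside the Conjecture, which concerns equal edge numbers.

## 11. Known variance ratios

**Remark.** All results hold verbatim if $\mathrm{Cov}(\varepsilon)=\sigma^2\Omega$ with $\Omega$ a known positive diagonal matrix (here $\Omega$ is not the open set of Section 10). Indeed, now $K=s(I-\Lambda)\Omega^{-1}(I-\Lambda)^T$. Put $\Lambda'=\Omega^{1/2}\Lambda\,\Omega^{-1/2}$, which has the same support as $\Lambda$. Since $I-\Lambda'=\Omega^{1/2}(I-\Lambda)\Omega^{-1/2}$,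
$$\Omega^{1/2}K\,\Omega^{1/2}=\big(\Omega^{1/2}(I-\Lambda)\Omega^{-1/2}\big)\,s\,\big(\Omega^{-1/2}(I-\Lambda)^T\Omega^{1/2}\big)=s(I-\Lambda')(I-\Lambda')^T,$$
and $I-\Lambda'$ is invertible exactly when $I-\Lambda$ is. So this is the homoscedastic model after a linear isomorphism of the parameters, which preserves null sets, and a fixed linear bijection of the matrices $K$, the same for all graphs.
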